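\title{Local-to-global bi-orderability is equivalent to the ultrafilter lemma}

\begin{abstract}
We work in Zermelo--Fraenkel set theory without the axiom of choice and consider the principle that a group is bi-orderable as soon as all of its finitely generated subgroups are. We prove that this principle is equivalent to the ultrafilter lemma, even when it is restricted to metabelian groups whose finitely generated subgroups embed in the group of increasing affine maps of the real line. Consequently it is strictly stronger than the principle that every set can be totally ordered. The proof attaches to each filter a group of affine maps of a field of rational functions, in such a way that the signs of certain translations in a bi-order define an ultrafilter extending the filter.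
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout we work in $\mathsf{ZF}$, Zermelo--Fraenkel set theory without the axiom of choice. A \emph{total order} on a set $X$ is a binary relation $<$ such that exactly one of $x<y$, $y<x$ holds for distinct $x,y\in X$, the relation $x<x$ never holds, and $x<y$, $y<z$ imply $x<z$. A total order $<$ on a group $G$ is a \emph{bi-order} if $g<h$ implies $kg<kh$ and $gk<hk$ for all $g,h,k\in G$, and $G$ is \emph{bi-orderable} if it has a bi-order. For $a\subseteq X$ we write $\overline a=X\setminus a$. A \emph{filter} on a nonempty set $X$ is a family $\mathcal F\subseteq\mathcal P(X)$ that contains $X$, does not contain $\emptyset$, and is closed under supersets and under intersections of two members. It is an \emph{ultrafilter} if it contains $a$ or $\overline a$ for every $a\subseteq X$. We compare three statements.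
\begin{itemize}
\item The \emph{ultrafilter lemma} $\mathrm{UL}$: every filter on a set is contained in an ultrafilter.
\item The \emph{local-to-global principle} $\mathrm{LG}$: a group is bi-orderable if and only if each of its finitely generated subgroups is bi-orderable.
\item The \emph{ordering principle} $\mathrm{OP}$: every set can be given a total order.
\end{itemize}
A bi-order restricts to a bi-order on every subgroup, so the content of $\mathrm{LG}$ is the passage from the finitely generated subgroups to the group. It is known that, over $\mathsf{ZF}$,
\[
\mathrm{UL}\ \Longrightarrow\ \mathrm{LG}\ \Longrightarrow\ \mathrm{OP},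
\]
and that $\mathrm{UL}$ is strictly stronger than $\mathrm{OP}$. So at least one of the two arrows cannot be reversed. We answer the following question, which comes from Corson's paper \cite{Corson}: \emph{is $\mathrm{LG}$ strictly stronger than $\mathrm{OP}$?} That is, assuming that $\mathsf{ZF}$ is consistent, is there a model of $\mathsf{ZF}$ in which $\mathrm{OP}$ holds and $\mathrm{LG}$ fails?

The proof of the second arrow shows why the answer is not obvious. Let $\mathbb Z^{(X)}$ be the group of finitely supported functions $X\to\mathbb Z$. A total order on $X$ gives a bi-order on $\mathbb Z^{(X)}$: put $f<g$ if $f\ne g$ and $f(m)<g(m)$ at the largest point $m$ where $f$ and $g$ differ. This relation is invariant under translation, and it is transitive, because if $f<g$ is decided at $m$ and $g<h$ at $n$, then $f<h$ is decided at $\max(m,n)$. Conversely, a bi-order on $\mathbb Z^{(X)}$ restricts to a total order on the indicator functions of points, that is, on $X$. A finitely generated subgroup lies in $\mathbb Z^{(X_0)}$ for a finite set $X_0$, and finite sets can be totally ordered. Hence $\mathrm{LG}$ implies $\mathrm{OP}$, and on the groups $\mathbb Z^{(X)}$ the principle $\mathrm{LG}$ says exactly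 what $\mathrm{OP}$ says. One might guess from this that a supply of total orders is all that $\mathrm{LG}$ needs. Our result is that $\mathrm{LG}$ lies at the other end.

Let $\mathrm{Aff}^+(\mathbb R)=\mathbb R\rtimes\mathbb R_{>0}$ be the set of pairs $(r,s)$ with $r\in\mathbb R$, $s>0$, and multiplication $(r,s)(r',s')=(r+sr',ss')$; the pair $(r,s)$ stands for the map $t\mapsto r+st$. A group is \emph{metabelian} if it has an abelian normal subgroup with abelian quotient.

\begin{theorem}\label{thm:main}
The following are equivalent in $\mathsf{ZF}$:
\begin{enumerate}
\item[(1)] $\mathrm{UL}$;
\item[(2)] $\mathrm{LG}$;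
\item[(3)] $\mathrm{LG}$ for metabelian groups;
\item[(4)] every metabelian group all of whose finitely generated subgroups embed in $\mathrm{Aff}^+(\mathbb R)$ is bi-orderable.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:main}
If $\mathsf{ZF}$ is consistent, there is a model of $\mathsf{ZF}$ in which $\mathrm{OP}$ holds and $\mathrm{LG}$ fails.
\end{corollary}

The main point is (4)$\Rightarrow$(1). An ultrafilter extending a filter $\mathcal F$ is a solution of a system of short logical clauses (Section~\ref{sec:clauses}), and a bi-order on a suitable group of affine maps of a field is forced to satisfy a clause by a single linear relation (Section~\ref{sec:affine}). In Section~\ref{sec:group} we build a group $G_{\mathcal F}$ that carries one relation for each clause and show that its finitely generated subgroups embed in $\mathrm{Aff}^+(\mathbb R)$. Section~\ref{sec:proofs} assembles the proofs and shows that, under $\mathrm{UL}$, every ultrafilter extending $\mathcal F$ comes from a bi-order of $G_{\mathcal F}$. Section~\ref{sec:compact} contains the compactness argument behind (1)$\Rightarrow$(2).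

Two tools replace choice in all arguments. Finitely many choices can be made in $\mathsf{ZF}$, by induction on their number. And from a set with a fixed enumeration by natural numbers one can always take the first element with a required property.

\section{Positive cones and compactness}\label{sec:compact}

We write $e$ for the identity of a group. A bi-order is determined by a subset of the group, which is the form in which we shall construct and transport bi-orders.

\begin{lemma}\label{lem:cone}
Let $G$ be a group. If $<$ is a bi-order on $G$, then its \emph{positive cone} $P=\{g: g>e\}$ satisfies
\begin{equation}\label{eq:cone}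
G=P\sqcup P^{-1}\sqcup\{e\},\qquad PP\subseteq P,\qquad hPh^{-1}\subseteq P\ \ (h\in G).
\end{equation}
Conversely, if $P\subseteq G$ satisfies \eqref{eq:cone}, then $g<h\iff g^{-1}h\in P$ defines a bi-order with positive cone $P$.
\end{lemma}

\begin{proof}
Let $<$ be a bi-order. Multiplying by $g^{-1}$ shows that $g>e$ if and only if $e>g^{-1}$, which gives the partition. If $g,h>e$, then $gh>g>e$. If $g>e$, then $hgh^{-1}>hh^{-1}=e$. Conversely, let $P$ satisfy \eqref{eq:cone}. The partition applied to $g^{-1}h$ shows that exactly one of $g<h$, $h<g$, $g=h$ holds, and $g^{-1}k=(g^{-1}h)(h^{-1}k)$ gives transitivity. Invariance follows from $(kg)^{-1}(kh)=g^{-1}h$ and $(gk)^{-1}(hk)=k^{-1}(g^{-1}h)k$.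
\end{proof}

The conditions \eqref{eq:cone} pass to $P^{-1}$, which is the cone of the reversed order, and to the preimage of $P$ under an injective homomorphism into $G$. We call the latter bi-order the \emph{pullback}.

Each instance of \eqref{eq:cone} mentions only finitely many elements of $G$. The ultrafilter lemma allows one to satisfy all conditions of such a system once any finitely many of them can be satisfied together. Let $\Omega$ be a set. Call $C\subseteq\mathcal P(\Omega)$ a \emph{finitary condition} if there is a finite set $D\subseteq\Omega$ such that membership of $Q$ in $C$ depends only on $Q\cap D$; we say that $Q$ \emph{satisfies} $C$ if $Q\in C$.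

\begin{lemma}[compactness]\label{lem:compact}
Assume $\mathrm{UL}$. Let $\mathcal C$ be a set of finitary conditions on subsets of $\Omega$ such that any finitely many members of $\mathcal C$ are satisfied by a common $Q\subseteq\Omega$. Then some $P\subseteq\Omega$ satisfies all members of $\mathcal C$.
\end{lemma}

\begin{proof}
The subsets of $\mathcal P(\Omega)$ that contain an intersection of finitely many members of $\mathcal C$, together with $\mathcal P(\Omega)$ itself, form a filter on $\mathcal P(\Omega)$; the hypothesis says that $\emptyset$ is not among them. Let $\mathcal W$ be an ultrafilter extending it, and let $\mathcal W$ vote on each point: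
\[
P=\bigl\{\omega\in\Omega:\{Q:\omega\in Q\}\in\mathcal W\bigr\}.
\]
Fix $C\in\mathcal C$ and a finite set $D$ on which $C$ depends. For $\omega\in D\cap P$ the set $\{Q:\omega\in Q\}$ is in $\mathcal W$. For $\omega\in D\setminus P$ it is not, so its complement $\{Q:\omega\notin Q\}$ is in $\mathcal W$. The intersection of these finitely many sets is $\{Q:Q\cap D=P\cap D\}$, which therefore lies in $\mathcal W$ and meets $C\in\mathcal W$. So some $Q\in C$ agrees with $P$ on $D$, and $P\in C$.
\end{proof}

\begin{proposition}\label{prop:ULLG}
$\mathrm{UL}$ implies $\mathrm{LG}$.
\end{proposition}

\begin{proof}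
Let every finitely generated subgroup of $G$ be bi-orderable. Consider the following finitary conditions on $Q\subseteq G$, which we call the \emph{cone conditions}:
\begin{itemize}
\item $e\notin Q$;
\item $g\in Q\iff g^{-1}\notin Q$, one condition for each $g\ne e$;
\item $g,h\in Q\Rightarrow gh\in Q$, one condition for each pair $g,h$;
\item $g\in Q\Rightarrow hgh^{-1}\in Q$, one condition for each pair $g,h$.
\end{itemize}
Finitely many of them mention finitely many elements of $G$, and they are satisfied by the positive cone of any bi-order on the subgroup generated by these elements. By Lemma~\ref{lem:compact} some $P\subseteq G$ satisfies all cone conditions, that is, \eqref{eq:cone}, and Lemma~\ref{lem:cone} applies.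
\end{proof}

\section{Affine groups and clauses}\label{sec:affine}

To recover an ultrafilter from a bi-order we need groups whose bi-orders make prescribed yes-or-no decisions. The decisions will be signs of translations. Let $K$ be a field of characteristic $0$ and $H$ a subgroup of $K^\times$. Let $K\rtimes H$ be the set $K\times H$ with multiplication
\[
(k,h)(k',h')=(k+hk',hh').
\]
Its identity is $e=(0,1)$, and $(k,h)^{-1}=(-k/h,1/h)$. The \emph{translations} $(k,1)$ form a normal subgroup isomorphic to $(K,+)$ with quotient $H$, so $K\rtimes H$ is metabelian. Conjugation preserves the second coordinate, and on translations it acts by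
\begin{equation}\label{eq:conj}
(q,h)(k,1)(q,h)^{-1}=(q+hk,h)(-q/h,1/h)=(hk,1).
\end{equation}
The group $\mathrm{Aff}^+(\mathbb R)$ is the case $K=\mathbb R$, $H=\mathbb R_{>0}$.

\begin{lemma}\label{lem:aff}
The set $P_0=\{(r,s): s>1,\text{ or } s=1\text{ and }r>0\}$ is the positive cone of a bi-order on $\mathrm{Aff}^+(\mathbb R)$.
\end{lemma}

\begin{proof}
The formula $(r,s)^{-1}=(-r/s,1/s)$ shows that $P_0^{-1}$ consists of the pairs with $s<1$, or $s=1$ and $r<0$; this gives the partition in \eqref{eq:cone}. If $(r,s),(r',s')\in P_0$, then $s,s'\ge1$, so $ss'>1$ unless $s=s'=1$, in which case the product is $(r+r',1)$ with $r+r'>0$. Conjugation by $(q,t)$ preserves the condition $s>1$ and sends $(r,1)$ to $(tr,1)$ with $t>0$, by \eqref{eq:conj}.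
\end{proof}

Given a bi-order $<$ on $K\rtimes H$ and $k\in K$, we write $k\succ0$ if $(k,1)>e$. For $k\ne0$ exactly one of $k\succ0$, $-k\succ0$ holds. We call the bi-order \emph{normalized} if $1\succ0$, that is, if $(1,1)>(0,1)$. Of a bi-order and its reverse, exactly one is normalized. The next lemma is the mechanism of the whole proof: elements of $H$ act on signs as positive numbers do, so a linear relation with coefficients in $H$ restricts the possible signs.

\begin{lemma}\label{lem:clause}
Let $<$ be a normalized bi-order on $K\rtimes H$, and let $h_1,\dots,h_n\in H$ and $k_1,\dots,k_n\in K$.
\begin{enumerate}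
\item[(a)] If $h_1k_1+\dots+h_nk_n=1$, then $k_i\succ0$ for some $i$.
\item[(b)] If $h_1k_1+\dots+h_nk_n=-1$, then $k_i\succ0$ fails for some $i$.
\end{enumerate}
\end{lemma}

\begin{proof}
The set $K_+=\{k:k\succ0\}$ is closed under addition, because $(k,1)(k',1)=(k+k',1)$, and under multiplication by elements of $H$, by \eqref{eq:conj} and the conjugation invariance of the cone. In (b), if all $k_i$ were in $K_+$, then $-1\in K_+$, which is incompatible with $1\in K_+$. In (a), if no $k_i$ were in $K_+$, then each $-k_i$ would lie in $K_+\cup\{0\}$, and so would $\sum_i h_i(-k_i)=-1$, which is again impossible.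
\end{proof}

\begin{remark}
The lemma uses invariance of the order on both sides. On the group $\mathbb Z\times\mathbb Z$ with $(k,n)(k',n')=(k+(-1)^nk',n+n')$, the set of $(k,n)$ with $n>0$, or $n=0$ and $k>0$, satisfies the first two conditions of \eqref{eq:cone} and so defines an order invariant under left multiplication; but conjugation by $(0,1)$ sends $(1,0)$ to $(-1,0)$, so the acting group changes signs. The lemma also shows that $H$ has to be chosen with care: if $-1\in H$, then (b) applied to $(-1)\cdot1=-1$ shows that $K\rtimes H$ has no bi-order.
\end{remark}

Lemma~\ref{lem:clause} restricts bi-orders. To produce them we map $K$ into $\mathbb R$.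

\begin{lemma}\label{lem:pullback}
Let $\theta:K\to\mathbb R$ be a field embedding with $\theta(H)\subseteq\mathbb R_{>0}$. Then $(k,h)\mapsto(\theta(k),\theta(h))$ is an injective homomorphism $K\rtimes H\to\mathrm{Aff}^+(\mathbb R)$. The pullback of the bi-order of Lemma~\ref{lem:aff} is normalized, and in it $k\succ0$ if and only if $\theta(k)>0$.
\end{lemma}

\begin{proof}
The map is injective because $\theta$ is, and it is a homomorphism because $\theta(k+hk')=\theta(k)+\theta(h)\theta(k')$ and $\theta(hh')=\theta(h)\theta(h')$. The image $(\theta(k),1)$ of $(k,1)$ lies in $P_0$ exactly when $\theta(k)>0$, and $\theta(1)=1>0$.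
\end{proof}

For a field of rational functions over $\mathbb Q$, an embedding into $\mathbb R$ is given by a real point at which no nonzero rational polynomial vanishes. Such points exist in every open set, and no choice is needed to find them.

\begin{lemma}\label{lem:generic}
Let $E$ be a finite set of indeterminates and $O\subseteq\mathbb R^E$ a nonempty open set. There is a point $r\in O$ with $f(r)\neq0$ for every nonzero $f\in\mathbb Q[E]$. Evaluation at $r$ extends to a field embedding $\theta:\mathbb Q(E)\to\mathbb R$.
\end{lemma}

\begin{proof}
First, a real polynomial $f$ that vanishes on a product of infinite subsets of $\mathbb R$ is zero. Indeed, write $f=\sum_j f_jt^j$ in the last variable $t$. At each point of the product of the other factors we obtain a polynomial in $t$ with infinitely many roots, so all $f_j$ vanish there, and $f_j=0$ by induction on the number of variables.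

Fix an enumeration of $E$. It yields an enumeration $f_1,f_2,\dots$ of the nonzero elements of $\mathbb Q[E]$ and an enumeration of the \emph{boxes}, by which we mean the products $\prod_{\xi\in E}[p_\xi,q_\xi]$ with rational $p_\xi<q_\xi$. Let $B_0$ be the first box contained in $O$. Given $B_{n-1}$, the polynomial $f_n$ is nonzero at some interior point of $B_{n-1}$, hence by continuity it has no zero on some box contained in $B_{n-1}$; let $B_n$ be the first such box. Let $r_\xi$ be the supremum of the left endpoints of the boxes $B_n$ in the coordinate $\xi$. The boxes are nested and closed, so $r$ lies in all of them; thus $r\in O$ and $f_n(r)\ne0$ for all $n$. Evaluation at $r$ is then an injective ring homomorphism $\mathbb Q[E]\to\mathbb R$, and it extends to the field of fractions.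
\end{proof}

\begin{example}[one clause]\label{ex:one}
We construct a group whose normalized bi-orders decide the signs of two elements $x,x'$ subject to the clause ``$x\succ0$ or $x'\succ0$'' and to nothing else. Let $K=\mathbb Q(x,x',y)$, let $z=(1-yx)/x'$, and let $H\le K^\times$ be generated by $y$ and $z$. Since $yx+zx'=1$, Lemma~\ref{lem:clause}(a) excludes the sign pattern $(-,-)$ for $(x,x')$. The other three patterns occur. For each of them, let $O\subseteq\mathbb R^3$ be the open set of triples $(x,x',y)$ with the given signs of $x,x'$, with $y>0$, and with $(1-yx)x'>0$, which says that $z>0$. For $(+,+)$ it contains $(1,1,\frac12)$, where $z=\frac12$; for $(+,-)$ it contains $(1,-1,2)$, where $z=1$; for $(-,+)$ it contains $(-1,1,2)$, where $z=3$. Evaluation at these points is not injective on polynomials, so we move to a point of $O$ given by Lemma~\ref{lem:generic}. The resulting embedding $\theta$ is positive on $y$ and $z$, hence on $H$, and Lemma~\ref{lem:pullback} gives a normalized bi-order of $K\rtimes H$ with the required signs.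
\end{example}

Two features of the example carry over to the general construction. The coefficient $y$ is a new indeterminate, free to take whatever positive value the signs of $x,x'$ require. The last coefficient $z$ is defined by solving the relation, so $K$ remains a field of rational functions and Lemma~\ref{lem:generic} applies.

\section{Ultrafilters as solutions of clauses}\label{sec:clauses}

Fix a filter $\mathcal F$ on a nonempty set $X$. To apply Lemma~\ref{lem:clause} we describe the ultrafilters extending $\mathcal F$ by clauses of two kinds: ``one of these sets belongs'', to match (a), and ``not all of these sets belong'', to match (b). Call $n\subseteq X$ \emph{null} if $\overline n\in\mathcal F$. The filter axioms say that $\emptyset$ is null, that $X$ is not null, and that subsets and finite unions of null sets are null. Let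
\[
T=\{(a,b,c)\in\mathcal P(X)^3:\ a\cap b\cap c\text{ is null}\}.
\]
The entries of a triple may coincide. For a family $A\subseteq\mathcal P(X)$ closed under complement put $T_A=T\cap A^3$, and call $V\subseteq A$ a \emph{solution on $A$} if
\begin{enumerate}
\item[(S1)] for every $a\in A$, $a\in V$ or $\overline a\in V$;
\item[(S2)] for every $(a,b,c)\in T_A$, not all of $a,b,c$ lie in $V$.
\end{enumerate}
Since $(a,a,\overline a)\in T_A$, a solution on $A$ contains \emph{exactly} one of $a,\overline a$ for each $a\in A$. If $V$ is a solution on $\mathcal P(X)$, then $V\cap A$ is a solution on $A$.

\begin{lemma}\label{lem:ultra}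
The solutions on $\mathcal P(X)$ are exactly the ultrafilters containing $\mathcal F$.
\end{lemma}

\begin{proof}
Let $\mathcal U\supseteq\mathcal F$ be an ultrafilter. Then (S1) holds by definition. If $(a,b,c)\in T$ and $a,b,c\in\mathcal U$, then $\mathcal U$ contains $a\cap b\cap c$ and also its complement, which lies in $\mathcal F$; so $\emptyset\in\mathcal U$, which is false.

Conversely, let $\mathcal U$ be a solution on $\mathcal P(X)$. Each filter axiom follows by applying (S2) to a suitable triple and then (S1).
\begin{itemize}
\item If $f\in\mathcal F$, then $\overline f$ is null, so $(\overline f,\overline f,\overline f)\in T$, $\overline f\notin\mathcal U$, and $f\in\mathcal U$. The case $f=X$ gives $\emptyset\notin\mathcal U$ and $X\in\mathcal U$.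
\item If $a\in\mathcal U$ and $a\subseteq b$, then $a\cap\overline b=\emptyset$, so $(a,a,\overline b)\in T$, $\overline b\notin\mathcal U$, and $b\in\mathcal U$.
\item If $a,b\in\mathcal U$, then $(a,b,\overline{a\cap b})\in T$, so $\overline{a\cap b}\notin\mathcal U$ and $a\cap b\in\mathcal U$.
\end{itemize}
Thus $\mathcal U$ is a filter containing $\mathcal F$, and it is an ultrafilter by (S1).
\end{proof}

Closure under intersections is the step for which $T$ consists of triples; the other steps use triples with a repeated entry. On finite families, solutions exist outright.

\begin{lemma}\label{lem:finite}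
If $A\subseteq\mathcal P(X)$ is finite and closed under complement, there is a solution on $A$.
\end{lemma}

\begin{proof}
Call two points of $X$ equivalent if they lie in the same members of $A$. A class is determined by the set of members of $A$ containing it, so there are finitely many classes, and each class is contained in $a$ or in $\overline a$ for every $a\in A$. The classes cover $X$, which is not null, so some class $p$ is not null. Let $V=\{a\in A:p\subseteq a\}$. Then (S1) holds. If $a,b,c\in V$, then $a\cap b\cap c$ contains $p$ and so is not null, which gives (S2).
\end{proof}

This is where $\emptyset\notin\mathcal F$ is needed. If every set were null, then every triple $(a,a,a)$ would lie in $T$, and (S1) and (S2) would contradict each other on every nonempty $A$.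

\section{The group of a filter}\label{sec:group}

We attach an indeterminate $x_a$ to each $a\subseteq X$ and want the sign of $x_a$ to decide whether $a$ belongs to the ultrafilter. The cheapest attempt imposes $x_a+x_{\overline a}=1$ for all $a$ and $x_a+x_b+x_c=-1$ for all $(a,b,c)\in T$, with no group $H$ at all. These relations say much more than the clauses and are inconsistent: $x_X+x_\emptyset=1$ and $2x_X+x_\emptyset=-1$ give $x_\emptyset=3$, while the triple $(\emptyset,\emptyset,\emptyset)$ gives $3x_\emptyset=-1$. We therefore follow Example~\ref{ex:one} and give each clause its own coefficients.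

Take pairwise distinct indeterminates $x_a,y_a$ for $a\subseteq X$ and $u_\tau,v_\tau$ for $\tau\in T$, and let $K$ be the field of rational functions over $\mathbb Q$ in all of them. No ordering of the indeterminates is needed: a monomial is a finitely supported function from the set of indeterminates to $\mathbb N$, a polynomial is a finite rational combination of monomials, and the polynomial ring is a domain because any two polynomials involve only finitely many indeterminates. For $a\subseteq X$ and $\tau=(a,b,c)\in T$ put
\[
z_a=\frac{1-y_ax_a}{x_{\overline a}},\qquad w_\tau=-\frac{1+u_\tau x_a+v_\tau x_b}{x_c}.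
\]
The numerators have constant term $1$, so $z_a,w_\tau\in K^\times$, and
\begin{align}
y_ax_a+z_ax_{\overline a}&=1,\label{eq:A}\\
u_\tau x_a+v_\tau x_b+w_\tau x_c&=-1.\label{eq:B}
\end{align}
Let $H\le K^\times$ be generated by all $y_a,z_a,u_\tau,v_\tau,w_\tau$, and let
\[
G_{\mathcal F}=K\rtimes H .
\]
This is a metabelian group, defined from $\mathcal F$ without any choice.

\begin{lemma}\label{lem:order-to-ultra}
If $<$ is a normalized bi-order on $G_{\mathcal F}$, then $\mathcal U_<=\{a\subseteq X:x_a\succ0\}$ is an ultrafilter containing $\mathcal F$.
\end{lemma}

\begin{proof}
All coefficients in \eqref{eq:A} and \eqref{eq:B} lie in $H$. Lemma~\ref{lem:clause}(a) applied to \eqref{eq:A} gives (S1) for $\mathcal U_<$, and Lemma~\ref{lem:clause}(b) applied to \eqref{eq:B} gives (S2). Now use Lemma~\ref{lem:ultra}.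
\end{proof}

It remains to see that the relations force nothing beyond the clauses, in the sense that the finite pieces of $G_{\mathcal F}$ can be realized over $\mathbb R$. Let $A\subseteq\mathcal P(X)$ be finite, nonempty and closed under complement. Put
\[
E_A=\{x_a,y_a:a\in A\}\cup\{u_\tau,v_\tau:\tau\in T_A\},\qquad K_A=\mathbb Q(E_A)\subseteq K .
\]
The set $E_A$ is finite. The field $K_A$ contains $z_a$ for $a\in A$, because $\overline a\in A$, and $w_\tau$ for $\tau\in T_A$. Let $H_A\le K_A^\times$ be generated by the $y_a,z_a$ with $a\in A$ and the $u_\tau,v_\tau,w_\tau$ with $\tau\in T_A$, and let $G_A=K_A\rtimes H_A\le G_{\mathcal F}$.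

\begin{lemma}\label{lem:realize}
For every solution $V$ on $A$ there is a field embedding $\theta:K_A\to\mathbb R$ with $\theta(H_A)\subseteq\mathbb R_{>0}$ such that, for $a\in A$, $\theta(x_a)>0$ if and only if $a\in V$.
\end{lemma}

\begin{proof}
Denote the coordinates of $\mathbb R^{E_A}$ by the names of the indeterminates. Let $O\subseteq\mathbb R^{E_A}$ be the set of points such that, for all $a\in A$ and all $\tau\in T_A$,
\begin{enumerate}
\item[(i)] $x_a>0$ if $a\in V$, and $x_a<0$ if $a\notin V$;
\item[(ii)] $y_a>0$, $u_\tau>0$, $v_\tau>0$;
\item[(iii)] $(1-y_ax_a)\,x_{\overline a}>0$;
\item[(iv)] $-(1+u_\tau x_a+v_\tau x_b)\,x_c>0$, where $\tau=(a,b,c)$.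
\end{enumerate}
These are finitely many strict polynomial inequalities, so $O$ is open. We exhibit a point of $O$. Put $x_a=1$ for $a\in V$ and $x_a=-1$ for $a\in A\setminus V$, which gives (i). The coordinate $y_a$ occurs in only one inequality of type (iii), and $u_\tau,v_\tau$ occur in only one inequality of type (iv), so these inequalities can be treated one at a time.

For (iii) put $y_a=2$, and recall that exactly one of $a,\overline a$ is in $V$. If $a\in V$, then $x_a=1$, $x_{\overline a}=-1$ and the left side is $(1-2)(-1)=1$. If $a\notin V$, then $x_a=-1$, $x_{\overline a}=1$ and the left side is $(1+2)\cdot1=3$.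

For (iv) let $\tau=(a,b,c)\in T_A$ and write $L=1+u_\tau x_a+v_\tau x_b$. If $c\notin V$, then $x_c=-1$ and we need $L>0$; put $u_\tau=v_\tau=\frac13$, so that $L\ge1-\frac13-\frac13>0$. If $c\in V$, then $x_c=1$ and we need $L<0$. By (S2) at least one of $a,b$ is outside $V$, and we give the negative terms a large weight: put $u_\tau=3$ if $a\notin V$ and $u_\tau=1$ otherwise, and $v_\tau=3$ if $b\notin V$ and $v_\tau=1$ otherwise. Then $L=1-3-3=-5$ if both $a,b$ are outside $V$, and $L=1-3+1=-1$ if exactly one is. All chosen values satisfy (ii), so $O\ne\emptyset$.

Let $r\in O$ and $\theta:K_A\to\mathbb R$ be given by Lemma~\ref{lem:generic}. The signs of the $\theta(x_a)$ are as claimed by (i). The generators $y_a,u_\tau,v_\tau$ have positive images by (ii). A quotient of nonzero reals has the sign of their product, so $\theta(z_a)>0$ by (iii) and $\theta(w_\tau)>0$ by (iv). Since $\mathbb R_{>0}$ is a group, $\theta(H_A)\subseteq\mathbb R_{>0}$.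
\end{proof}

Both clauses are needed here: under (ii), inequality (iii) fails when $x_a,x_{\overline a}<0$, and (iv) fails when $x_a,x_b,x_c>0$.

\begin{lemma}\label{lem:local}
Every finite subset of $G_{\mathcal F}$ is contained in $G_A$ for some finite, nonempty, complement-closed $A$, which can be taken to contain any finitely many prescribed subsets of $X$. Every finitely generated subgroup of $G_{\mathcal F}$ embeds in $\mathrm{Aff}^+(\mathbb R)$.
\end{lemma}

\begin{proof}
Let $(k_1,h_1),\dots,(k_n,h_n)\in G_{\mathcal F}$. Write each $k_i$ as a quotient of polynomials and each $h_i$ as a product of generators of $H$ and their inverses; these are finitely many choices. Let $A$ consist of $\emptyset$, the prescribed sets, every $a$ such that $x_a$, $y_a$ or $z_a$ occurs in these expressions, every entry of every $\tau$ such that $u_\tau$, $v_\tau$ or $w_\tau$ occurs, and the complements of all these sets. Then $k_i\in K_A$ and $h_i\in H_A$ for all $i$. This proves the first statement. By Lemma~\ref{lem:finite} there is a solution on $A$, so Lemmas~\ref{lem:realize} and~\ref{lem:pullback} embed $G_A$, and with it the subgroup generated by the $(k_i,h_i)$, in $\mathrm{Aff}^+(\mathbb R)$.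
\end{proof}

\section{Proofs of the main results}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
(1)$\Rightarrow$(2) is Proposition~\ref{prop:ULLG}, and (3) is a special case of (2).

(3)$\Rightarrow$(4). A group that embeds in $\mathrm{Aff}^+(\mathbb R)$ is bi-orderable, by pulling back the bi-order of Lemma~\ref{lem:aff}. So a group as in (4) is metabelian with bi-orderable finitely generated subgroups, and (3) applies.

(4)$\Rightarrow$(1). Let $\mathcal F$ be a filter on a nonempty set $X$. The group $G_{\mathcal F}$ is metabelian, and its finitely generated subgroups embed in $\mathrm{Aff}^+(\mathbb R)$ by Lemma~\ref{lem:local}. By (4) it has a bi-order, which we may take to be normalized after reversing it if necessary. Lemma~\ref{lem:order-to-ultra} gives an ultrafilter containing $\mathcal F$.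
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
We use the known fact that $\mathrm{UL}$ is strictly stronger than $\mathrm{OP}$: if $\mathsf{ZF}$ is consistent, it has a model in which $\mathrm{OP}$ holds and $\mathrm{UL}$ fails. By Theorem~\ref{thm:main}, $\mathrm{LG}$ fails in that model.
\end{proof}

\begin{remark}
One source for the fact just used is Mathias \cite{Mathias}, who shows that $\mathrm{OP}$ does not imply that every partial order extends to a total order. The latter statement follows from $\mathrm{UL}$ by Lemma~\ref{lem:compact}. Given a strict partial order $\sqsubset$ on $X$, impose on $Q\subseteq X\times X$ the finitary conditions $(x,x)\notin Q$; $(x,y)\in Q\iff(y,x)\notin Q$ for $x\ne y$; $(x,y),(y,z)\in Q\Rightarrow(x,z)\in Q$; and $(x,y)\in Q$ for $x\sqsubset y$. Finitely many of them mention a finite set $X_0$ of points, and they are satisfied by the order in which $X_0$ is listed when one repeatedly removes a $\sqsubset$-minimal element of what is left.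
\end{remark}

Lemma~\ref{lem:realize} realizes every solution on a finite family, while the proof of Theorem~\ref{thm:main} used only one. The extra freedom shows that the group $G_{\mathcal F}$ favors no ultrafilter over another.

\begin{proposition}\label{prop:onto}
For every filter $\mathcal F$ on a set $X\ne\emptyset$, the map
\[
<\ \longmapsto\ \mathcal U_<=\{a\subseteq X:(x_a,1)>(0,1)\}
\]
sends bi-orders of $G_{\mathcal F}$ with $(1,1)>(0,1)$ to ultrafilters extending $\mathcal F$. If $\mathrm{UL}$ holds, this map is surjective onto the set of ultrafilters extending $\mathcal F$.
\end{proposition}

\begin{proof}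
The first assertion is Lemma~\ref{lem:order-to-ultra}. Assume $\mathrm{UL}$ and let $\mathcal U\supseteq\mathcal F$ be an ultrafilter. To the cone conditions on $Q\subseteq G_{\mathcal F}$ from the proof of Proposition~\ref{prop:ULLG} add the finitary conditions
\[
(1,1)\in Q,\qquad (x_a,1)\in Q\ \ (a\in\mathcal U),\qquad (x_a,1)\notin Q\ \ (a\in\mathcal P(X)\setminus\mathcal U).
\]
Consider finitely many conditions from the enlarged list. By Lemma~\ref{lem:local} there is a finite, nonempty, complement-closed $A$ such that $G_A$ contains all group elements they mention and $A$ contains every $a$ for which one of the added conditions on $(x_a,1)$ is among them. By Lemma~\ref{lem:ultra}, $\mathcal U$ is a solution on $\mathcal P(X)$, so $V=\mathcal U\cap A$ is a solution on $A$. Take $\theta$ from Lemma~\ref{lem:realize} for this $V$, and let $Q\subseteq G_A$ be the positive cone of the pullback bi-order of Lemma~\ref{lem:pullback}. Then $Q$ satisfies the cone conditions that involve only elements of $G_A$, it contains $(1,1)$, and for $a\in A$ it contains $(x_a,1)$ if and only if $\theta(x_a)>0$, that is, if and only if $a\in\mathcal U$. So the finitely many conditions hold for $Q$. By Lemma~\ref{lem:compact}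 some $P\subseteq G_{\mathcal F}$ satisfies the whole list. It is the positive cone of a bi-order $<$ with $(1,1)>(0,1)$ and $\mathcal U_<=\mathcal U$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Corson}
Samuel M. Corson, \emph{Bi-orders do not arise from total orders}, arXiv:2004.13798 (2020).

\bibitem{Mathias}
Mathias, \emph{The order extension principle}, Proc. Sympos. Pure Math. 13, Part 2, AMS 1974, 179--183.

\end{thebibliography}
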